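# Edit distance functions with accumulation points on both sides of $1/2$

## 1. The guess that one half of $(0,1)$ is always free

Here is a rule that one would like to believe. To a hereditary property of graphs one attaches a function on $[0,1]$, its edit distance function, which is a minimum of simple functions $f_K$ indexed by finite combinatorial objects $K$. Usually finitely many $K$ suffice. Sometimes, near a special point $p$, infinitely many are needed; call such a $p$ an accumulation point. The $K$ that matter for $p<\frac12$ and those that matter for $p>\frac12$ have quite different shapes, as we shall see in Lemma 1. So it is natural to guess that a single property can be complicated in at most one half: *for any non-trivial hereditary property other than the family of all graphs, either $(0,\frac12]$ or $[\frac12,1)$ is free of accumulation points.* Whether this holds is a problem from Christopher Cox, Ryan R. Martin, Daniel McGinnis, "Accumulation points of the edit distance function", arXiv:2107.06706 (2021). Let us make it precise and test it.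

**Definition (hereditary property).** A *hereditary property* $\mathcal H$ is a family of graphs closed under isomorphism and under deletion of vertices. It has the form $\mathcal H=\mathrm{Forb}(\mathcal F)=\bigcap_{F\in\mathcal F}\mathrm{Forb}(F)$, where $\mathrm{Forb}(F)$ is the family of graphs with no induced copy of $F$. It is *non-trivial* if it contains graphs of unbounded order. We always assume that $\mathcal H$ is not the family of all graphs, that is, $\mathcal F\ne\emptyset$.

**Definition (edit distance function).** For a graph $G$ on $n$ vertices, $\mathrm{dist}(G,\mathcal H)$ is the least number of edge additions plus edge deletions that turn $G$ into a member of $\mathcal H$ on the same vertex set; since a non-trivial $\mathcal H$ contains graphs of every order, this makes sense. For $p\in[0,1]$,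
$$\mathrm{ed}_{\mathcal H}(p)=\lim_{n\to\infty}\max\Big\{\mathrm{dist}(G,\mathcal H)\big/\tbinom n2:\ |V(G)|=n,\ |E(G)|=\big\lfloor p\tbinom n2\big\rfloor\Big\}.$$

**Definition (CRG and embedding).** A *colored regularity graph* (CRG) $K$ is a complete graph whose vertices are partitioned into white ones ($VW$) and black ones ($VB$), and whose edges are partitioned into white, gray and black ones ($EW,EG,EB$). A graph $F$ *embeds* in $K$ if there is a map $\phi:V(F)\to V(K)$ such that for all distinct $u,v\in V(F)$:

- if $uv\in E(F)$, then either $\phi(u)=\phi(v)\in VB$, or $\phi(u)\ne\phi(v)$ and $\phi(u)\phi(v)\in EB\cup EG$;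
- if $uv\notin E(F)$, then either $\phi(u)=\phi(v)\in VW$, or $\phi(u)\neq\phi(v)$ and $\phi(u)\phi(v)\in EW\cup EG$.

For $\mathcal H=\mathrm{Forb}(\mathcal F)$, let $\mathcal K(\mathcal H)$ be the set of CRGs into which no $F\in\mathcal F$ embeds.

So a white vertex stands for an independent set, a black vertex for a clique, a white edge for "no edges between", a black edge for "all edges between", and a gray edge for "anything". Two white vertices with a gray edge: exactly the bipartite graphs embed. A white and a black vertex with a gray edge: the split graphs. Two black vertices with a white edge: disjoint unions of at most two cliques.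

**Definition (the function $f_K$).** For a CRG $K$ on $k$ vertices let $M_K(p)$ be the symmetric $k\times k$ matrix with diagonal entry $p$ at a white and $1-p$ at a black vertex, and off-diagonal entry $p$ for a white, $1-p$ for a black and $0$ for a gray edge. Put
$$f_K(p)=\min\{x^TM_K(p)x:\ x\ge0,\ \textstyle\sum_ix_i=1\}.$$

A single white vertex gives $f=p$, a single black one $1-p$, and two white vertices joined in gray give $\min_t p(t^2+(1-t)^2)=\frac p2$.

We use two background theorems. For every non-trivial $\mathcal H$ and $p\in[0,1]$, $\mathrm{ed}_{\mathcal H}(p)=\inf_{K\in\mathcal K(\mathcal H)}f_K(p)$ (Balogh–Martin). If moreover $\mathcal H$ is not the family of all graphs, the infimum is attained (Marchant–Thomason).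

**Definition (accumulation point).** A point $p\in[0,1]$ is an *accumulation point* of $\mathcal H$ if for every open interval $I\ni p$ there is no finite set $\{K_1,\dots,K_m\}\subseteq\mathcal K(\mathcal H)$ with $\mathrm{ed}_{\mathcal H}(q)=\min_if_{K_i}(q)$ for all $q\in I\cap[0,1]$.

**First test: triangle-free graphs.** A triangle embeds in any CRG with a black vertex, so every $K\in\mathcal K(\mathrm{Forb}(K_3))$ has only white vertices, and its gray and black edges form a triangle-free graph $T$. All entries of $M_K(p)$ off $T$ equal $p$ and those on $T$ are at least $0$, so $x^TM_K(p)x\ge p\,(1-2\sum_{uv\in E(T)}x_ux_v)\ge\frac p2$, by the Motzkin–Straus theorem for triangle-free graphs. Two white vertices joined in gray attain $\frac p2$. So $\mathrm{ed}(p)=\frac p2$, one CRG suffices, and there is no accumulation point.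

**Second test: disjoint unions of cliques.** This is $\mathrm{Forb}(P_3)$, where $P_3$ is the path $u\,v\,w$. If $K$ has a gray edge, then $P_3$ embeds in $K$: if an end $z$ of the edge is white, send $u,w$ to $z$ and $v$ to the other end; if both ends are black, send $u,v$ to one and $w$ to the other. So for $K\in\mathcal K(\mathrm{Forb}(P_3))$ all entries of $M_K(p)$ are $p$ or $1-p$, whence $f_K(p)\ge\min(p,1-p)$. A single white vertex and a single black vertex belong to $\mathcal K(\mathrm{Forb}(P_3))$, so $\mathrm{ed}(p)=\min(p,1-p)$. Two CRGs suffice. Keep one detail in mind: $n$ black vertices with all edges white also belong to $\mathcal K(\mathrm{Forb}(P_3))$, with $f(p)=p+\frac{1-2p}n$ for $p<\frac12$ (equal weights). This is an infinite family of ever better CRGs, but its limit $p$ is attained by one white vertex.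

The guess survives these tests, and in Section 3 it also survives a family of properties that do have accumulation points. Nevertheless it is **false**. Here is what will be proved. Let $\rho(G)$ be the largest adjacency eigenvalue of $G$, and let
$$\Lambda=\{\lambda\ge2:\ \lambda=\sup\{\rho(G):G\text{ a finite graph},\ \rho(G)<\lambda\}\}.$$

**Theorem 1.** There is a non-trivial hereditary property, not the family of all graphs, for which $\frac14$ and $\frac34$ are both accumulation points.

**Theorem 2.** For all $\lambda,\lambda'\in\Lambda$ there is a non-trivial hereditary property (not all graphs) with accumulation points at both $\frac1{2+\lambda}$ and $1-\frac1{2+\lambda'}$. Moreover $\Lambda\supseteq\{2\}\cup[\sqrt{2+\sqrt5},\infty)$. So every pair $(p,1-p')$ with $p,p'\in(0,\frac1{2+\sqrt{2+\sqrt5}}]\cup\{\frac14\}$ occurs. (Here $\frac1{2+\sqrt{2+\sqrt5}}\approx0.2464$.)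

**Theorem 3.** For every non-trivial $\mathcal H$ (not all graphs) and every $a\in(\frac14,\frac12)$, finitely many CRGs in $\mathcal K(\mathcal H)$ compute $\mathrm{ed}_{\mathcal H}$ on $[a,1-a]$. Hence no hereditary property has an accumulation point in the open interval $(\frac14,\frac34)$, and this interval cannot be enlarged at either end, even for a single property.

Which points of $(0.2464\ldots,\frac14)$ are accumulation points is not classified here.

## 2. Sub-CRGs, unions, complements, gray joins and cores

A *sub-CRG* of $K$ is the CRG induced on a nonempty set of vertices. If $K'$ is a sub-CRG of $K$, then $f_{K'}\ge f_K$ (extend weights by $0$), and $K\in\mathcal K(\mathcal H)$ implies $K'\in\mathcal K(\mathcal H)$.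

**Fact 1.** $K\in\mathcal K(\mathcal H)$ if and only if every graph that embeds in $K$ lies in $\mathcal H$. Indeed, if some $F\in\mathcal F$ embeds in $K$, then a graph outside $\mathcal H$ embeds. If a graph $G\notin\mathcal H$ embeds, it has an induced subgraph $F\in\mathcal F$, which embeds by restriction.

**Fact 2 (unions).** $\mathcal K(\mathcal H_1\cup\mathcal H_2)=\mathcal K(\mathcal H_1)\cup\mathcal K(\mathcal H_2)$, hence $\mathrm{ed}_{\mathcal H_1\cup\mathcal H_2}=\min(\mathrm{ed}_{\mathcal H_1},\mathrm{ed}_{\mathcal H_2})$. The inclusion $\supseteq$ follows from Fact 1. Conversely, if $K$ is in neither set, choose $G_i\notin\mathcal H_i$ embedding in $K$ by $\phi_i$. On $V(G_1)\sqcup V(G_2)$ keep $G_1$ and $G_2$, and for $u\in V(G_1)$, $v\in V(G_2)$ proceed thus: if $\phi_1(u)=\phi_2(v)$, make them adjacent exactly when this vertex is black; otherwise make them adjacent exactly when $\phi_1(u)\phi_2(v)$ is black or gray. The resulting graph embeds in $K$ by $\phi_1\sqcup\phi_2$. It contains $G_1$ and $G_2$ as induced subgraphs, so it is in neither $\mathcal H_1$ nor $\mathcal H_2$. By Fact 1, $K\notin\mathcal K(\mathcal H_1\cup\mathcal H_2)$.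

**Fact 3 (complements).** Let $\mathrm{co}\mathcal H$ be the family of complements of members of $\mathcal H$, and $\overline K$ the CRG $K$ with white and black exchanged, on vertices and on edges. Then $K\in\mathcal K(\mathcal H)\iff\overline K\in\mathcal K(\mathrm{co}\mathcal H)$, since $G$ embeds in $K$ iff its complement embeds in $\overline K$. Also $M_{\overline K}(p)=M_K(1-p)$, so $f_{\overline K}(p)=f_K(1-p)$ and $\mathrm{ed}_{\mathrm{co}\mathcal H}(p)=\mathrm{ed}_{\mathcal H}(1-p)$.

**Fact 4 (gray joins).** If $V(K)$ splits into parts inducing $K_1,\dots,K_j$, all edges between parts are gray, and $p\in(0,1)$, then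
$$\frac1{f_K(p)}=\sum_i\frac1{f_{K_i}(p)}.\tag{1}$$
All $f_{K_i}(p)>0$, because $M$ has positive diagonal and nonnegative entries. If part $i$ carries weight $t_i$, the best value is $\sum t_i^2f_{K_i}$. By Cauchy–Schwarz $1=(\sum t_i)^2\le\sum t_i^2f_{K_i}\cdot\sum1/f_{K_i}$, with equality for $t_i$ proportional to $1/f_{K_i}$.

Think of $1/f$ as a "conductance" that adds up under gray joins. A white vertex has conductance $\frac1p$, a black one $\frac1{1-p}$.

**Fact 5.** $|f_K(p)-f_K(p')|\le|p-p'|$. The entries of $M_K(p)$ and $M_K(p')$ differ by at most $|p-p'|$, so the values $x^TMx$ differ by at most $|p-p'|(\sum x_i)^2=|p-p'|$.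

**Definition (core).** $K$ is *$p$-core* if $f_{K'}(p)>f_K(p)$ for every proper sub-CRG $K'$. Every $K$ has a $p$-core sub-CRG $K'$ with $f_{K'}(p)=f_K(p)$: take one with the fewest vertices.

For $p<\frac12$, the CRG of $n$ black vertices with white edges is $p$-core, since $p+\frac{1-2p}n$ strictly decreases with $n$. So cores can be arbitrarily large.

**Lemma 1.** Let $p\in(0,1)$, let $K$ be $p$-core, $M=M_K(p)$, $f=f_K(p)$, and $x$ an optimal weight vector.

1. $x>0$, $Mx=f\mathbf 1$, $d^TMd>0$ for all $d\ne0$ with $\sum d_v=0$, and $x$ is unique.
2. If $p<\frac12$: there are no black edges, and all edges at white vertices are gray. If $p>\frac12$: there are no white edges, and all edges at black vertices are gray. If $p=\frac12$: all edges are gray.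

**Proof of 1.** If $x_v=0$ for some $v$, then $K-v$ has value at most $f$, contradicting coreness. So $x$ is interior, and a Lagrange multiplier gives $Mx=c\mathbf 1$; multiplying by $x^T$ gives $c=f$. Let $d\ne0$, $\sum d_v=0$. Then $x^TMd=f\sum d_v=0$, so
$$(x+td)^TM(x+td)=f+t^2d^TMd.$$
If $d^TMd\le0$, increase $t$ until $x+td$ reaches the boundary of the simplex ($d$ has a negative coordinate). The vector reached is supported on a proper subset and has value at most $f$, a contradiction. If $x'\ne x$ were also optimal, $d=x'-x$ and $t=1$ would give value $f+d^TMd>f$, a contradiction.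

**Proof of 2.** Taking $d=e_u-e_v$ in part 1 gives $M_{uv}<\frac12(M_{uu}+M_{vv})$. For $p=\frac12$ all diagonal entries and all non-gray entries are $\frac12$, so every edge is gray. For $p<\frac12$ the right side is at most $1-p$, so there are no black edges. Now let $p<\frac12$, let $u$ be white, and put $N=\{v:M_{uv}\neq0\}\ni u$. Since there are no black edges, $M_{uv}=p$ for all $v\in N$, so $f=(Mx)_u=p\,x(N)$, where $x(N)=\sum_{v\in N}x_v$. Suppose $N\ne\{u\}$. Let $x_N$ agree with $x$ on $N$ and vanish elsewhere, and put $d=e_u-x_N/x(N)$. It is nonzero with coordinate sum $0$. As entries are nonnegative, $x_N^TMx_N\le x_N^TMx=f\,x(N)$. Hence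
$$d^TMd=p-2p+\frac{x_N^TMx_N}{x(N)^2}\le-p+\frac f{x(N)}=0,$$
contradicting part 1. So $N=\{u\}$, and all edges at $u$ are gray. The case $p>\frac12$ follows by Fact 3. $\square$

Thus on the left half a core is: some white vertices, gray to everything, plus black vertices with gray and white edges among them. On the right half the colors are exchanged.

## 3. Infinitely many crossings on one side: the properties $\mathcal H_{r,\lambda}$

**Definition.** For a graph $G$ and $r\ge0$, $K_r(G)$ is the CRG with $r$ white vertices and black vertex set $V(G)$, in which an edge between two black vertices is gray if it lies in $E(G)$ and white otherwise, and all other edges are gray.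

By Lemma 1, for $p<\frac12$ every core with a black vertex is some $K_r(G)$. For $p\in(0,\frac12)$ we have $M_{K_0(G)}(p)=pJ+(1-2p)I-pA_G$, with $J$ the all-ones matrix, so
$$f_{K_0(G)}(p)=p+\min_{x\ge0,\ \sum x=1}x^T\big((1-2p)I-pA_G\big)x.\tag{2}$$
If $\rho(G)\le\frac{1-2p}p$, the form is positive semidefinite and $f_{K_0(G)}(p)\ge p$. If $\rho(G)>\frac{1-2p}p$, a nonnegative Perron vector makes it negative and $f_{K_0(G)}(p)<p$. Note
$$\rho\le\tfrac{1-2p}p\iff p\le\tfrac1{2+\rho}.\tag{3}$$
So $K_0(G)$ beats a white vertex exactly to the right of $\frac1{2+\rho(G)}$.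

Try paths by hand: $\rho(P_k)=2\cos\frac\pi{k+1}$, so for $k=1,2,3,4$ the crossings are $\frac12,\ \frac13,\ \frac1{2+\sqrt2}\approx0.293,\ \approx0.276$, and they decrease to $\frac14$ without reaching it. A property that contains all the $K_0(P_k)$ in its CRG set, and nothing better near $\frac14$, should need infinitely many CRGs just to the right of $\frac14$. The task is to define the property so that nothing better sneaks in. The same works for any value $\lambda$ that is a limit from below of spectral radii.

For $\lambda\ge2$ let $\mathcal G_\lambda$ be the class of finite nonempty graphs with $\rho(G)<\lambda$. It contains all edgeless graphs. Since $\rho$ does not increase when passing to subgraphs, induced or not, $\mathcal G_\lambda$ is closed under subgraphs. Since $\rho(G)\ge\rho(K_{1,\Delta})=\sqrt\Delta$, its members have maximum degree less than $\lambda^2$. Since $\rho(K_j)=j-1$, their clique number is at most $\lceil\lambda\rceil$.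

**Definition.** For an integer $r\ge1$ let $\mathcal H_{r,\lambda}$ be the family of all graphs that embed in $K_r(G)$ for some $G\in\mathcal G_\lambda$.

It is hereditary and contains all edgeless graphs, so it is non-trivial. By Fact 1, $K_r(G)\in\mathcal K(\mathcal H_{r,\lambda})$ for all $G\in\mathcal G_\lambda$. Other CRGs also lie in this set, and the next lemma controls them.

**Lemma 2.** Let $K\in\mathcal K(\mathcal H_{r,\lambda})$.

(a) If $VB\ne\emptyset$ and no edge inside $VB$ is black, then the graph $G'$ of gray edges on $VB$ is in $\mathcal G_\lambda$.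

(b) If no edge inside $VW$ is white, then $|VW|\le r+1$.

(c) If no edge inside $VW$ is white and some black vertex has no white edge to $VW$, then $|VW|\le r$.

**Proof of (b) and (c).** The aim is to find a test graph that embeds in $K$ but in no $K_r(G)$. Let $m\ge1+\lambda^2$. If (b) fails, the complete multipartite graph with $r+2$ parts of size $m$ embeds in $K$, one part per white vertex. If (c) fails, the complete multipartite graph with $r+1$ parts of size $m$ and $m$ parts of size $1$ embeds in $K$: the large parts go to white vertices, and the singletons, which form a clique, go to the black vertex in question. By Fact 1 the test graph embeds by some $\phi$ in some $K_r(G)$ with $G\in\mathcal G_\lambda$. The preimage of a white vertex is independent, so it lies inside one part. Hence at most $r$ parts meet the preimages of white vertices. In both cases there remain a part $P$ of size $m$ and another part containing a vertex $q$, both mapped entirely to black vertices. The vertices of $P$ are pairwise non-adjacent, so no two share a black image. All are adjacent to $q$, so their $m$ distinct images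 lie in $\{\phi(q)\}\cup N_G(\phi(q))$, which has fewer than $1+\lambda^2$ elements. Contradiction.

**Proof of (a).** The aim is to encode $G'$ into a graph so rigidly that any embedding in $K_r(G)$ reveals $G'$ as a subgraph of $G$. Put $\omega=\lceil\lambda\rceil$ and $s=\lceil(m-r)/\omega\rceil$. For $m$ large there is a bipartite graph $\Gamma$ with sides of size $m$ such that any $s$-subset of one side and any $s$-subset of the other span both an edge and a non-edge: in a random one, with edge probability $\frac12$, the expected number of violating pairs is at most $4^m\cdot2\cdot2^{-s^2}$, which is less than $1$ for large $m$ since $s$ grows linearly in $m$.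

Let $F$ consist of disjoint cliques $A_v$ of size $m$, one for each $v\in VB$, with a copy of $\Gamma$ between $A_v$ and $A_{v'}$ if $vv'$ is gray and no edges between them if $vv'$ is white. Sending $A_v$ to $v$ embeds $F$ in $K$. By Fact 1, $F$ embeds by some $\phi$ in some $K_r(G)$, $G\in\mathcal G_\lambda$. A white vertex receives at most one vertex of the clique $A_v$, so at most $r$ vertices of $A_v$ go to white vertices. The others occupy black vertices that are pairwise joined in gray, that is, a clique of $G$, so at most $\omega$ of them. Hence some black vertex $\pi(v)$ receives a set $A_v'\subseteq A_v$ with $|A_v'|\ge s$.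

If $vv'$ is gray, there is a non-edge between $A'_v$ and $A'_{v'}$. If $\pi(v)=\pi(v')$, its ends would share a black image, which is not allowed, so $\pi(v)\ne\pi(v')$. There is also an edge between them, so $\pi(v)\pi(v')$ is gray, that is, in $E(G)$. If $vv'$ is white, there are no edges between $A_v'$ and $A_{v'}'$, so again $\pi(v)\ne\pi(v')$. Thus $\pi$ is injective and maps edges of $G'$ to edges of $G$, so $G'$ is isomorphic to a subgraph of $G$, and $G'\in\mathcal G_\lambda$. $\square$

The proof of (b) also shows that the complete multipartite graph with $r+2$ parts of size $m$ is not in $\mathcal H_{r,\lambda}$; so $\mathcal H_{r,\lambda}$ is not the family of all graphs.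

**Lemma 3.** Let $\mathcal H=\mathcal H_{r,\lambda}$ and $p_0=\frac1{2+\lambda}$.

(i) For every $N$ there is $\varepsilon_N>0$ such that $f_K(p)\ge\frac p{r+1}$ for all $K\in\mathcal K(\mathcal H)$ with at most $N$ vertices and all $p\in(0,p_0+\varepsilon_N)$.

(ii) If $\lambda\in\Lambda$, then $\mathrm{ed}_{\mathcal H}(p)<\frac p{r+1}$ for all $p\in(p_0,\frac12)$.

(iii) For $q\in(\frac12,1)$ and $K\in\mathcal K(\mathcal H)$: $\ \frac1{f_K(q)}\le\frac rq+\frac{\lceil\lambda\rceil}{1-q}$.

**Proof of (i).** Small CRGs cannot beat $r+1$ white vertices until slightly beyond $p_0$. Let $\rho_N=\max\{\rho(G):G\in\mathcal G_\lambda,\ |V(G)|\le N\}$, a maximum over finitely many isomorphism types, so $\rho_N<\lambda$. Choose $\varepsilon_N>0$ with $p_0+\varepsilon_N\le\min(\frac1{2+\rho_N},\frac12)$, possible since $\frac1{2+\rho_N}>p_0$ and $p_0\le\frac14$. Let $p<p_0+\varepsilon_N$ and replace $K$ by a $p$-core sub-CRG with the same value at $p$. Its colors are as in Lemma 1(2), case $p<\frac12$. If $VB=\emptyset$, then $|VW|\le r+1$ by Lemma 2(b), and by (1) $f_K(p)=p/|VW|\ge\frac p{r+1}$. Otherwise $|VW|\le r$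 by Lemma 2(c), and the gray graph $G'$ on $VB$ is in $\mathcal G_\lambda$ by Lemma 2(a), with at most $N$ vertices. So $\rho(G')\le\rho_N\le\frac{1-2p}p$ by (3), hence $f_{K_0(G')}(p)\ge p$, and (1) gives $1/f_K(p)\le\frac rp+\frac1p$.

**Proof of (ii).** Large CRGs do beat it, immediately to the right of $p_0$. For $p\in(p_0,\frac12)$ we have $\frac{1-2p}p<\lambda$, so by definition of $\Lambda$ there is $G\in\mathcal G_\lambda$ with $\rho(G)>\frac{1-2p}p$. Then $K_r(G)\in\mathcal K(\mathcal H)$ and $1/f_{K_r(G)}(p)=\frac rp+1/f_{K_0(G)}(p)>\frac{r+1}p$.

**Proof of (iii).** On the other half the property is tame. We may assume that $K$ is $q$-core. By Lemma 1(2) there are no white edges, and black vertices are gray to everything. Let $b=|VB|$. If $b\ge1$, the gray graph on $VB$ is $K_b$, so Lemma 2(a) gives $b\le\lceil\lambda\rceil$. The value of the white part, if there is one, is at least $q\min\sum x_v^2=q/|VW|$. If $b=0$, then $|VW|\le r+1$ by Lemma 2(b), and $1/f_K\le\frac{r+1}q\le\frac rq+\frac1{1-q}$, as $q>\frac12$. If $b\ge1$, then $|VW|\le r$ by Lemma 2(c), and (1) gives $1/f_K\le\frac b{1-q}+\frac rq$.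 $\square$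

Now test the guess on $\mathcal H_{r,\lambda}$ with $\lambda\in\Lambda$. If $K_1,\dots,K_m\in\mathcal K(\mathcal H_{r,\lambda})$ computed the function on an open interval around $p_0$, and all had at most $N$ vertices, then (i) and (ii) would contradict each other just right of $p_0$. So $p_0$ is an accumulation point. On the other side, the proof of (iii) shows:
$$\text{for }q\in(\tfrac12,1),\text{ every }q\text{-core in }\mathcal K(\mathcal H_{r,\lambda})\text{ has at most }r+1+\lceil\lambda\rceil\text{ vertices}.\tag{4}$$
Since every value $f_K(q)$ is the value of a $q$-core sub-CRG, finitely many CRGs compute the function on $(\frac12,1)$. So there is no accumulation point in $(\frac12,1)$, and Theorem 3 will cover the point $\frac12$. The guess has passed a serious test: these properties are infinitely complicated on the left and quiet on the right.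

## 4. A property united with a complement: $1/4$ and $3/4$ together

Fact 2 suggests how to attack the guess: take a property busy on the left, a property busy on the right, and form the union. The CRG sets unite and the functions are combined by a minimum. The mirror image of $\mathcal H_{r,\lambda}$ is $\mathrm{co}\mathcal H_{r,\lambda}$, busy at $1-p_0$. The danger is that near $p_0$ the quiet function is the smaller one, and then the busy one is invisible.

This does happen. Take $r=1$, $\lambda=2$, $\mathcal H=\mathcal H_{1,2}$, and look at $\mathcal H\cup\mathrm{co}\mathcal H$ near $p_0=\frac14$. By Lemma 3(i) with $N=|V(K)|$, every $K\in\mathcal K(\mathcal H)$ has $f_K(\frac14)\ge\frac18$, hence $f_K(p)\ge\frac18-|p-\frac14|$ by Fact 5. On the other hand $K_1(K_2)\in\mathcal K(\mathcal H)$, as $\rho(K_2)=1<2$. Its complement in $\mathcal K(\mathrm{co}\mathcal H)$ consists of one black and two white vertices, all edges gray, with $1/f=\frac1{1-p}+\frac2p$. At $p=\frac14$ this is $\frac43+8=\frac{28}3$, so $f=\frac3{28}<\frac18$. By continuity, on a whole interval around $\frac14$ no $K\in\mathcal K(\mathcal H)$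 matters, and $\mathrm{ed}_{\mathcal H\cup\mathrm{co}\mathcal H}=\mathrm{ed}_{\mathrm{co}\mathcal H}$ there. By (4) and Fact 3 this is computed by finitely many CRGs. So $\frac14$ is not an accumulation point of $\mathcal H_{1,2}\cup\mathrm{co}\mathcal H_{1,2}$.

The remedy is to use the parameter $r$. Compare conductances near $p_0$, where $p_0<\frac12$. On the busy side the $r$ white vertices contribute $\frac r{p_0}$. In the mirrored property they have become $r$ black vertices and contribute only $\frac r{1-p_0}$. So increasing $r$ helps the busy property more than its competitor, and by symmetry it does so at both points at once. For $\lambda=2$ we compare $4(r+1)$ with at most $\frac43r+8$, and the first is larger as soon as $r>\frac32$.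

In general let $\lambda,\lambda'\in\Lambda$, $p_0=\frac1{2+\lambda}$, $p_0'=\frac1{2+\lambda'}$. Choose an integer
$$r>(\lceil\lambda'\rceil-1)\Big(1+\frac1\lambda\Big),\qquad r>(\lceil\lambda\rceil-1)\Big(1+\frac1{\lambda'}\Big),\tag{5}$$
and put $\mathcal H^*=\mathcal H_{r,\lambda}\cup\mathrm{co}\mathcal H_{r,\lambda'}$. It is non-trivial. It is not the family of all graphs: if $F_1\notin\mathcal H_{r,\lambda}$ and $F_2\notin\mathrm{co}\mathcal H_{r,\lambda'}$, then $F_1\sqcup F_2\notin\mathcal H^*$.

**Step 1: the mirrored property stays above $\frac p{r+1}$ near $p_0$.** Let $K\in\mathcal K(\mathrm{co}\mathcal H_{r,\lambda'})$ and $p\in(0,\frac12)$. Then $\overline K\in\mathcal K(\mathcal H_{r,\lambda'})$ and $f_K(p)=f_{\overline K}(1-p)$, so Lemma 3(iii) with $q=1-p$ gives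
$$\frac1{f_K(p)}\le\frac r{1-p}+\frac{\lceil\lambda'\rceil}p.$$
The right side is less than $\frac{r+1}p$ iff $r\,\frac{1-2p}{1-p}>\lceil\lambda'\rceil-1$ (multiply by $p$ and use $1-\frac p{1-p}=\frac{1-2p}{1-p}$). At $p=p_0$ we have $\frac{1-p_0}{1-2p_0}=\frac{1+\lambda}\lambda=1+\frac1\lambda$, so by (5) the inequality holds at $p_0$, and by continuity on some $[p_0,p_0+\varepsilon)$. Hence
$$f_K(p)>\tfrac p{r+1}\quad\text{for all }K\in\mathcal K(\mathrm{co}\mathcal H_{r,\lambda'}),\ p\in[p_0,p_0+\varepsilon).\tag{6}$$

**Step 2: $p_0$ is an accumulation point of $\mathcal H^*$.** Suppose $K_1,\dots,K_m\in\mathcal K(\mathcal H^*)$ satisfy $\mathrm{ed}_{\mathcal H^*}=\min_if_{K_i}$ on $I\cap[0,1]$ for an open interval $I\ni p_0$. Let $N$ be the largest number of vertices of a $K_i$. By Fact 2 each $K_i$ lies in $\mathcal K(\mathcal H_{r,\lambda})$ or in $\mathcal K(\mathrm{co}\mathcal H_{r,\lambda'})$. Pick $p\in I$ with $p_0<p<\min(p_0+\varepsilon,p_0+\varepsilon_N,\frac12)$. By Lemma 3(i) in the first case and (6) in the second, $f_{K_i}(p)\ge\frac p{r+1}$ for all $i$. But Lemma 3(ii) gives $\mathrm{ed}_{\mathcal H^*}(p)\le\mathrm{ed}_{\mathcal H_{r,\lambda}}(p)<\frac p{r+1}$.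 Contradiction.

**Step 3: the mirror point.** We have $\mathrm{co}\mathcal H^*=\mathcal H_{r,\lambda'}\cup\mathrm{co}\mathcal H_{r,\lambda}$, which is the same construction with $\lambda,\lambda'$ exchanged, and (5) is symmetric. So Steps 1 and 2 show that $p_0'$ is an accumulation point of $\mathrm{co}\mathcal H^*$. By Fact 3, $1-p_0'$ is an accumulation point of $\mathcal H^*$. This proves the first assertion of Theorem 2.

**Proof of Theorem 1.** Since $\rho(P_k)=2\cos\frac\pi{k+1}$ increases to $2$ without reaching it, $2\in\Lambda$. Take $\lambda=\lambda'=2$; then (5) reads $r>\frac32$, so $r=2$ is allowed. The property $\mathcal H_{2,2}\cup\mathrm{co}\mathcal H_{2,2}$ has the accumulation points $\frac14\in(0,\frac12]$ and $\frac34\in[\frac12,1)$. The guess is false. $\blacksquare$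

## 5. Spectral radii converging from below to every $\lambda\ge\sqrt{2+\sqrt5}$

It remains for Theorem 2 to show $[\sqrt{2+\sqrt5},\infty)\subseteq\Lambda$. Limit points of $\rho$ in this range were found by Shearer, *Linear Algebra Appl.* 114/115 (1989). We need convergence from below, and so prove everything.

**Pivots.** $\rho(G)<s$ iff $sI-A_G$ is positive definite, iff Gaussian elimination in a fixed order of the vertices has only positive pivots (the pivots are quotients of successive leading principal minors). In a tree, when we eliminate a vertex that has only one neighbor left, nothing changes except that the diagonal entry of that neighbor drops by $1/(\text{pivot})$. So along a path the pivots follow the map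
$$T_s(c)=s-\frac1c.$$
For $s\ge2$ put $c_\pm(s)=\frac{s\pm\sqrt{s^2-4}}2$. Then $c_+c_-=1$, $c_++c_-=s$, $T_s(c_\pm)=c_\pm$, and
$$T_s(c)-c=-\frac{(c-c_-(s))(c-c_+(s))}c.\tag{7}$$
Let $\lambda_0=\sqrt{2+\sqrt5}\approx2.058$. For $s>2$,
$$\sqrt{s^2-4}>\tfrac1s\iff s^4-4s^2-1>0\iff s>\lambda_0,\tag{8}$$
with equality at $s=\lambda_0$.

**The point $\lambda_0$.** Let $G_n$ be the path on $2n+1$ vertices with a leaf attached at the middle vertex. For $s>2$ eliminate the leaf (pivot $s$) and the path from both ends towards the middle, with pivots $e_1=s$, $e_{j+1}=T_s(e_j)$. As $e_1>c_+$ and $T_s$ is increasing with fixed point $c_+$, all $e_j>c_+(s)$; by (7) they decrease, and their limit is a fixed point that is at least $c_+$, so it is $c_+(s)$. The middle pivot is $s-\frac1s-\frac2{e_n}$. At $s=\lambda_0$, since $1/e_n<1/c_+=c_-$, it exceeds $\lambda_0-\frac1{\lambda_0}-2c_-(\lambda_0)=\sqrt{\lambda_0^2-4}-\frac1{\lambda_0}=0$. So $\rho(G_n)<\lambda_0$. For $2<s<\lambda_0$ the middle pivot tends to $\sqrt{s^2-4}-\frac1s<0$, so $\rho(G_n)\ge s$ for large $n$. Hence $\lambda_0\in\Lambda$.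

**Greedy caterpillars for $\lambda>\lambda_0$.** Write $c_\pm=c_\pm(\lambda)$, $T=T_\lambda$, $C=c_-+\frac1\lambda$; by (8), $C<c_+$. A leaf at a spine vertex lowers its pivot by $\frac1\lambda$. A pivot above $c_-$ can be continued forever along a path, since $c>c_-$ gives $T(c)>T(c_-)=c_-$. So hang as many leaves as possible on each spine vertex while keeping the pivot above $c_-$. Define $\tilde c_1=\lambda$. For $i\ge1$ let $d_i\ge0$ be the largest integer with $c_i:=\tilde c_i-\frac{d_i}\lambda>c_-$, and put $\tilde c_{i+1}=T(c_i)>c_-$. By maximality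
$$c_-<c_i\le C<c_+.$$
For $\lambda=3$ one has $c_-=\frac{3-\sqrt5}2\approx0.382$, and the procedure gives $\tilde c_1=3$, $d_1=7$, $c_1=\frac23$; $\tilde c_2=\frac32$, $d_2=3$, $c_2=\frac12$; $\tilde c_3=1$, $d_3=1$, $c_3=\frac23$; from here on $3,1,3,1,\dots$ repeats.

Let $G_n$ be the caterpillar with spine $v_1\cdots v_n$ and $d_i$ leaves at $v_i$. Eliminating the leaves and then $v_1,v_2,\dots$ in $sI-A_{G_n}$ gives the spine pivots
$$c_1(s)=s-\frac{d_1}s,\qquad c_{i+1}(s)=s-\frac{d_{i+1}}s-\frac1{c_i(s)},$$
and $c_i(\lambda)=c_i>0$. So $\rho(G_n)<\lambda$. Since $G_n\subseteq G_{n+1}$, the limit $\mu=\lim\rho(G_n)\le\lambda$ exists, and $\mu\ge2$ as $G_n\supseteq P_n$. We must show $\mu=\lambda$. Suppose $\mu<\lambda$ and fix $s_0\in(\mu,\lambda)$, so $s_0>2$. For $s\in[s_0,\lambda]$ we have $s>\rho(G_n)$ for all $n$, so all $c_i(s)>0$. The plan: the pivots depend on $s$ with derivative at least some sum $S_n$; they stay between $0$ and $C$, so $S_n$ is bounded; but a conjugation shows that $S_n\to\infty$.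

**Step 1: how $c_n(s)$ varies with $s$.** Purpose: bound the sum $S_n$ below. We have $c_1'(s)=1+\frac{d_1}{s^2}\ge1$ and
$$c_{i+1}'(s)=1+\frac{d_{i+1}}{s^2}+\frac{c_i'(s)}{c_i(s)^2}.$$
By induction $c_i'\ge1$ on $[s_0,\lambda]$, so $c_i(\cdot)$ is increasing there, $0<c_i(s)\le c_i$, and $c_{i+1}'(s)\ge1+c_i'(s)/c_i^2$. With
$$S_n:=\sum_{j=1}^n\prod_{i=j}^{n-1}c_i^{-2},\qquad S_1=1,\quad S_{n+1}=1+\frac{S_n}{c_n^2},$$
induction gives $c_n'(s)\ge S_n$. Integrating from $s_0$ to $\lambda$ yields $0<c_n(s_0)\le C-(\lambda-s_0)S_n$. So $(S_n)$ is bounded.

**Step 2: $c_n\ge c_-+\delta$ for all $n$, with $\delta:=c_-(s_0)-c_-(\lambda)>0$.** Purpose: keep the pivots away from $c_-$ uniformly. (Here $\delta>0$ because $c_-=1/c_+$ and $c_+$ is increasing in $s$.) The graph $G_n$ with a path of any length attached to $v_n$ is a subgraph of some $G_{n'}$, so its spectral radius is at most $\mu<s_0$. Hence all iterates $T_{s_0}^j(c_n(s_0))$, being pivots at $s_0$, are positive. Suppose $c_n(s_0)<c_-(s_0)$. By (7), $T_{s_0}(c)<c$ for $0<c<c_-(s_0)$, so the iterates decrease and converge. A positive limit would be a fixed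 point below $c_-(s_0)$, and there is none. A limit $0$ is impossible, since $T_{s_0}(c)\to-\infty$ as $c\to0^+$. So $c_n(s_0)\ge c_-(s_0)$, and since $c_n(\cdot)$ is increasing, $c_n=c_n(\lambda)\ge c_-(s_0)=c_-+\delta$.

**Step 3: the products in $S_n$ telescope.** Purpose: bound each product below. The $c_i$ may be larger than $1$, so single factors $c_i^{-2}$ may be small. Let $g(c)=(c-c_-)(c_+-c)=-c^2+\lambda c-1$. From
$$T(c)-c_-=c_+-\frac1c=\frac{c_+(c-c_-)}c,\qquad c_+-T(c)=\frac1c-c_-=\frac{c_-(c_+-c)}c$$
we get $g(T(c))=g(c)/c^2$, that is, $c_i^{-2}=g(\tilde c_{i+1})/g(c_i)$, where $g(c_i)>0$. So for $n\ge2$ and $1\le j\le n-1$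
$$\prod_{i=j}^{n-1}c_i^{-2}=\prod_{i=j}^{n-1}\frac{g(\tilde c_{i+1})}{g(c_i)}=\frac{g(\tilde c_n)}{g(c_j)}\prod_{i=j+1}^{n-1}\frac{g(\tilde c_i)}{g(c_i)}.\tag{9}$$

**Step 4: $g(\tilde c_i)\ge g(c_i)$ for $i\ge2$.** Purpose: the leaves only help in (9). If $d_i=0$, there is equality. If $d_i\ge1$, then $g(\tilde c_i)-g(c_i)=(\tilde c_i-c_i)(\lambda-\tilde c_i-c_i)$ with $\tilde c_i>c_i$. Since $c_i=\tilde c_i-\frac{d_i}\lambda$ and $\tilde c_i=T(c_{i-1})\le T(C)$,
$$\lambda-\tilde c_i-c_i=\lambda-2\tilde c_i+\frac{d_i}\lambda\ge\lambda+\frac1\lambda-2T(C)=\frac2C-\lambda+\frac1\lambda.$$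
The last quantity is $\ge0$ iff $C(\lambda-\frac1\lambda)\le2$. Inserting $C=c_-+\frac1\lambda$, this means $c_-(\lambda-\frac1\lambda)\le1+\frac1{\lambda^2}$. Since $c_-=1/c_+$, it means $c_+\ge\frac{\lambda(\lambda^2-1)}{\lambda^2+1}$. Inserting $c_+=\frac12(\lambda+\sqrt{\lambda^2-4})$, it means $\sqrt{\lambda^2-4}\ge\frac{\lambda(\lambda^2-3)}{\lambda^2+1}$. Both sides are positive; squaring, with $u=\lambda^2>4$, it reads
$$(u-4)(u+1)^2-u(u-3)^2=(u^3-2u^2-7u-4)-(u^3-6u^2+9u)=4(u^2-4u-1)\ge0,$$
which is true since $u\ge2+\sqrt5$.

**Step 5: contradiction.** By (9) and Step 4 each product with $1\le j\le n-1$ is at least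
$$\frac{g(\tilde c_n)}{g(c_j)}\ge\frac{g(c_n)}{g(c_j)}\ge\frac{\delta(c_+-C)}{(\lambda^2-4)/4}>0,$$
using $c_n-c_-\ge\delta$, $c_+-c_n\ge c_+-C$, and $\max g=\frac14(c_+-c_-)^2=\frac14(\lambda^2-4)$. So $S_n$ is at least $n-1$ times a positive constant, contradicting Step 1. Hence $\mu=\lambda$ and $\lambda\in\Lambda$.

Together with $2\in\Lambda$ this gives $\Lambda\supseteq\{2\}\cup[\sqrt{2+\sqrt5},\infty)$. As $\lambda$ runs over this set, $\frac1{2+\lambda}$ runs over $\{\frac14\}\cup(0,\frac1{2+\sqrt{2+\sqrt5}}]$. Theorem 2 is proved. $\blacksquare$

## 6. Finitely many CRGs on $[a,1-a]$ for $a>\frac14$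

The first thing to try for Theorem 3 is to bound the number of vertices of the $p$-cores in $\mathcal K(\mathcal H)$ for $p\in[a,\frac12)$. This fails already for $\mathrm{Forb}(P_3)$: we saw that $n$ black vertices with all edges white form a $p$-core for every $n$ and every $p<\frac12$. But there the whole family was superseded by one white vertex. The plan is to show that this is typical. For $p\ge a>\frac14$, a large core is a bounded piece of junk together with many copies of boundedly many small pieces, and infinitely many copies can be replaced by white vertices, at no loss.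

Let $\mathcal H=\mathrm{Forb}(\mathcal F)$ be non-trivial, $F\in\mathcal F$, $s=|V(F)|$; then $s\ge2$, as otherwise $\mathcal H$ would contain no graph with a vertex. No $K\in\mathcal K(\mathcal H)$ has $s$ pairwise gray-adjacent vertices, since $F$ would embed injectively. Fix $a\in(\frac14,\frac12)$ and put $\mu=\frac{1-2a}a$, so $0<\mu<2$. Let $\mathcal C$ be the set of $K\in\mathcal K(\mathcal H)$ that are $p$-core for some $p\in[a,\frac12)$. By Lemma 1, $K\in\mathcal C$ consists of $w\le s-1$ white vertices, gray to everything, and black vertices with only gray and white edges among them. Let $G$ be the graph of gray edges on the set $V$ of black vertices (possibly empty), and $A$ its adjacency matrix. Then $\omega(G)<s$. For $d$ supported on $V$ with $\sum d_v=0$ we have $d^TMd=(1-2p)|d|^2-p\,d^TAd$, and by Lemma 1(1) this is positive for $d\ne0$. As $\frac{1-2p}p\le\mu$,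
$$d^TAd<\mu|d|^2\qquad\text{for all }0\ne d\in\mathbb R^V\text{ with }\textstyle\sum d_v=0.\tag{10}$$
This is all we use about $G$, besides $\omega(G)<s$. Since $\mu<2$, it forbids configurations that behave like long paths or like $K_{1,4}$ (whose spectral radius is $2$), provided that we can balance the coordinate sum to $0$ cheaply. The balancing is done with large independent sets.

"Bounded" means bounded by a constant depending only on $s$ and $\mu$. $\mathrm{Ram}(s,j)$ is the least $n$ such that every graph on $n$ vertices has a clique of size $s$ or an independent set of size $j$. Fix $k\ge2$ with $2(k-1)>\mu k$, and then an integer $L$, depending only on $s,\mu$, with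
$$L>8s+40,\qquad \frac{34k^2}L\le2(k-1)-\mu k,\qquad 2\mu+\frac{850}L\le4.\tag{11}$$

**Step 0: a vertex sees an independent $L$-set almost not at all or almost completely.** *If $J\subseteq V$ is independent, $|J|=L$, $v\in V\setminus J$, then $|N(v)\cap J|\le3$ ("$v$ is sparse to $J$") or $|J\setminus N(v)|\le8$ ("$v$ is dense to $J$").* Let $\alpha=|N(v)\cap J|$.

Suppose $4\le\alpha\le L/2$. Take $d=1$ at $v$, $\frac12$ on four neighbors in $J$, and $-\frac3{L-\alpha}$ on each non-neighbor in $J$. The sum is $1+2-3=0$. Only the edges from $v$ to the four neighbors count, so $d^TAd=2\cdot4\cdot\frac12=4$, while $|d|^2=1+1+\frac9{L-\alpha}\le2+\frac{18}L$. Then (10) gives $4<2\mu+\frac{18\mu}L$, contradicting (11), since $18\mu<36<850$.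

Suppose $\alpha>L/2$ and $L-\alpha\ge9$. Take $d=1$ at $v$, $-\frac13$ on nine non-neighbors, and $\frac2\alpha$ on each neighbor in $J$. The sum is $1-3+2=0$, $d^TAd=2\cdot\alpha\cdot\frac2\alpha=4$, and $|d|^2=1+1+\frac4\alpha\le2+\frac8L$, again a contradiction.

**Step 1: a skeleton of independent sets.** Purpose: find the few large classes. Consider sequences $(J_1,\dots,J_t)$ of disjoint independent $L$-sets such that for $i<j$ every vertex of $J_j$ is dense to $J_i$ ($t=0$ is allowed). Such a sequence has $t\le s-1$. Indeed, if $t\ge s$, keep only $J_1,\dots,J_s$; choose $v_s\in J_s$, then $v_{s-1}\in J_{s-1}$, and so on, each adjacent to all chosen before. This is possible, as the fewer than $s$ vertices chosen before exclude at most $8$ vertices each, and $L>8s$. The result is a clique of size $s$ in $G$, a contradiction. So we may fix a longest sequence. For $i<j$ there are at most $8L$ non-adjacent pairs between $J_i$ and $J_j$.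

**Step 2: types.** Purpose: sort all but boundedly many vertices into classes $C_1,\dots,C_t$. For $v\in V\setminus\bigcup J_i$ let $T(v)=\{i:v\text{ is sparse to }J_i\}$; to the other $J_i$ it is dense. Let $V_T$ be the set of vertices with $T(v)=T$.

First, $|V_\emptyset|<\mathrm{Ram}(s,L)$: as $\omega(G)<s$, otherwise $V_\emptyset$ would contain an independent $L$-set, which would extend the skeleton.

Second, if $|T|\ge2$, then $|V_T|<\mathrm{Ram}(s,L)$. Otherwise let $Z\subseteq V_T$ be independent with $|Z|=L$, and let $i<j$ be in $T$. Take $d=-\frac2L$ on $Z$ and $\frac1L$ on $J_i\cup J_j$. The sum is $-2+2=0$. There are at least $L^2-8L$ edges between $J_i$ and $J_j$, and at most $3L+3L$ edges between $Z$ and $J_i\cup J_j$, so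
$$d^TAd\ge\frac{2(L^2-8L)-4(3L+3L)}{L^2}=2-\frac{40}L\ge1,\qquad|d|^2=\frac4L+\frac2L=\frac6L.$$
Then (10) gives $1<\frac{6\mu}L<\frac{12}L$, a contradiction.

Let $R=\bigcup J_i\cup V_\emptyset\cup\bigcup_{|T|\ge2}V_T$, which is bounded, and $C_i=V_{\{i\}}$. Then $V\setminus R=C_1\sqcup\dots\sqcup C_t$. A vertex of $C_i$ is sparse to $J_i$ and dense to all other $J_j$. The model picture is a complete $t$-partite graph. We now measure the deviation from it.

**Step 3: the exceptional graph.** Purpose: show that the deviation from the complete multipartite picture has components of bounded size. Let $E$ be the graph on $V\setminus R$ whose edges are the $G$-edges inside classes $C_i$ (sign $\varepsilon=+1$) and the non-edges of $G$ between distinct classes (sign $\varepsilon=-1$).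

*Claim.* For nonempty $U\subseteq V\setminus R$ and nonzero $d:U\to[-1,1]$,
$$2\sum_{uv\in E[U]}\varepsilon_{uv}d_ud_v<\mu\sum_{u\in U}d_u^2+\frac{34|U|^2}L.\tag{12}$$
Put $D_i=\sum_{u\in U\cap C_i}d_u$, so $\sum_i|D_i|\le|U|$. Extend $d$ by $-D_i/L$ on each vertex of $J_i$ and by $0$ elsewhere. Give label $i$ to the vertices of $J_i$ and $U\cap C_i$. Now $d$ sums to $0$ over each label, and
$$|d|^2=\sum_Ud_u^2+\sum_i\frac{D_i^2}L\le\sum_Ud_u^2+\frac{|U|^2}L.$$
Let $B$ be the $0/1$ matrix on $U\cup\bigcup J_i$ with $B_{uv}=1$ iff the labels differ. Then $d^TBd=(\text{total sum})^2-\sum_i(\text{sum over label }i)^2=0$, so $d^TAd=d^T(A-B)d$. Inside $U$, the nonzero entries of $A-B$ are exactly the signed edges of $E[U]$, and they contribute the left side of (12). Each $u\in U$ has at most $8$ nonzero entries of $A-B$ towards each $J_j$, each $\pm1$: at most $3$ if $j$ is its label (sparse), at most $8$ otherwise (dense). Between $J_i$ and $J_j$ there are at most $8L$ nonzero pairs, and inside $J_i$ none. So $d^TAd$ differs from the left side of (12) by at most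
$$2\sum_{u\in U}\sum_j8\cdot\frac{|D_j|}L+2\sum_{i<j}8L\cdot\frac{|D_iD_j|}{L^2}\le\frac{16|U|^2}L+\frac{8|U|^2}L\le\frac{32|U|^2}L.$$
With (10) the left side of (12) is less than $\mu\sum_Ud_u^2+\mu\frac{|U|^2}L+\frac{32|U|^2}L$, and $\mu<2$. This proves the claim.

*(3a) $E$ has no induced path on $k$ vertices.* On such a path put $d=\pm1$, choosing the signs one after the other so that $\varepsilon_{uv}d_ud_v=1$ on each edge. Then (12) gives $2(k-1)<\mu k+\frac{34k^2}L$, contradicting (11).

*(3b) $E$ has no induced $K_{1,4}$.* Put $d=1$ at the center $v$ and $\frac12\varepsilon_{vu}$ at each leaf $u$. Then (12) gives $4<2\mu+\frac{34\cdot25}L=2\mu+\frac{850}L$, contradicting (11).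

Hence the maximum degree of $E$ is less than $\Delta:=s\,\mathrm{Ram}(s,4)$. Otherwise, as there are at most $s-1$ classes, some vertex has at least $\mathrm{Ram}(s,4)$ $E$-neighbors in one class. Inside a class $E$ and $G$ agree, and $\omega(G)<s$, so four of them are pairwise non-adjacent in $E$, contradicting (3b). Shortest paths are induced, so by (3a) all distances inside a component of $E$ are at most $k-2$. So every component of $E$ has at most $C_E$ vertices, with $C_E$ bounded.

*(3c) For a suitable bounded $\ell$ and all $r\in R$, $i\in[t]$: at least one of $|N(r)\cap C_i|$, $|C_i\setminus N(r)|$ is less than $\mathrm{Ram}(s,\ell)$.* Choose $\ell$ with $\frac{12\Delta+13\mu}\ell\le4-\mu$. If the statement fails, there are independent $\ell$-sets $X\subseteq N(r)\cap C_i$ and $Y\subseteq C_i\setminus N(r)$. There are at most $\Delta\ell$ edges of $G$ between them, since inside $C_i$ the graphs $G$ and $E$ agree. Take $d=1$ at $r$, $\frac2\ell$ on $X$, $-\frac3\ell$ on $Y$. The sum is $1+2-3=0$, and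
$$d^TAd\ge2\cdot\ell\cdot\frac2\ell-2\cdot\frac6{\ell^2}\cdot\Delta\ell=4-\frac{12\Delta}\ell,\qquad|d|^2=1+\frac{13}\ell.$$
By (10), $4-\frac{12\Delta}\ell<\mu+\frac{13\mu}\ell$, contradicting the choice of $\ell$.

**Step 4: encoding a core by a pattern and multiplicities.** Purpose: write $K$ as bounded data plus a vector of counts. For $r\in R$ let $b(r,i)=1$ if $|C_i\setminus N(r)|<\mathrm{Ram}(s,\ell)$, and $b(r,i)=0$ otherwise. By (3c), all $v\in C_i$ except fewer than $\mathrm{Ram}(s,\ell)$ satisfy: $rv\in E(G)$ iff $b(r,i)=1$. Call the others exceptional for $(r,i)$. Let $R'$ be $R$ together with all components of $E$ that contain an exceptional vertex for some pair $(r,i)$. It is bounded. For $r\in R'\setminus R$, say $r\in C_j$, put $b(r,i)=1$ iff $i\ne j$. Now $V\setminus R'$ is a disjoint union of components of $E$, which we call *pieces*. A piece is recorded as the graph that $G$ induces on it, at most $C_E$ vertices, with each vertex of $C_i$ labelled $i\in[t]$. Then: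

- vertices with labels $i,j$ in different pieces are $G$-adjacent iff $i\ne j$, since they are not $E$-adjacent;
- $r\in R'$ is $G$-adjacent to a piece vertex of label $i$ iff $b(r,i)=1$; for $r\in R$ because the vertex is not exceptional, for $r\in R'\setminus R$ because the two lie in different components of $E$.

Let $\Sigma=\Sigma(t)$ be the finite set of isomorphism types of labelled pieces. If a type occurs exactly once, move that piece into $R'$, setting $b(r,i)=1$ iff $i\ne$ label of $r$ for its vertices $r$. At most $|\Sigma|$ pieces are moved, so $R'$ stays bounded, and both properties persist. Let $m_\sigma$ be the number of remaining pieces of type $\sigma$.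

For a *pattern* $\pi=(w,t,G[R'],b)$ and $m\in\mathbb N^\Sigma$ (with $0\in\mathbb N$), let $K(\pi,m)$ be the CRG with $w$ white vertices, all edges at them gray, whose black vertices are $R'$ and $m_\sigma$ copies of each $\sigma$. The gray edges among black vertices are those of $G[R']$, those inside the copies, and those between as in the two properties above; all other edges between black vertices are white. We have shown: *there is a finite set $\Pi$ of patterns such that every $K\in\mathcal C$ is isomorphic to $K(\pi,m)$ for some $\pi\in\Pi$ and $m\in\mathbb N^\Sigma$ with $m_\sigma\ne1$ for all $\sigma$.* The condition $m_\sigma\neq1$ will be decisive in Step 6.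

**Step 5: boxes and their limit CRGs.** Purpose: replace the infinite set of vectors $m$ by finitely many CRGs. Let $D_\pi=\{m:K(\pi,m)\in\mathcal K(\mathcal H)\}$, where the empty CRG, if it arises, is counted as admissible. If $m\le m'$, then $K(\pi,m)$ is a sub-CRG of $K(\pi,m')$ (or empty), so $D_\pi$ is a down-set. By Dickson's lemma its complement has finitely many minimal elements $e^1,\dots,e^h$, so
$$D_\pi=\bigcap_{j=1}^h\bigcup_{\sigma\in\Sigma}\{m:m_\sigma<e_\sigma^j\}.$$
Expanding the intersection of unions, $D_\pi$ is a finite union of boxes $\{m\in\mathbb N^\Sigma:m\le M\}$ with $M\in(\mathbb N\cup\{\infty\})^\Sigma$; empty boxes are discarded, and so is a box for which no $K(\pi,m)$ has a vertex.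

For such $M$ let $\Sigma_\infty=\{\sigma:M_\sigma=\infty\}$, and define a CRG $K(\pi,M)$ as follows. Take $w$ white vertices (gray to everything), $R'$, and $M_\sigma$ copies of each $\sigma\notin\Sigma_\infty$, with edges as before. For each label $i$ that occurs in some $\sigma\in\Sigma_\infty$ add one further white vertex $\omega_i$. Distinct $\omega_i,\omega_j$ are joined in gray. The edge $\omega_ir$ with $r\in R'$ is gray if $b(r,i)=1$ and white otherwise. The edge from $\omega_i$ to a piece vertex of label $j$ is gray if $i\ne j$ and white otherwise. In the example $\mathrm{Forb}(P_3)$ the infinitely many isolated black vertices become one white vertex.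

*$K(\pi,M)\in\mathcal K(\mathcal H)$.* Suppose some $F'\in\mathcal F$ embeds in $K(\pi,M)$. Let $m_\sigma=M_\sigma$ for $\sigma\notin\Sigma_\infty$ and $m_\sigma=|V(F')|$ for $\sigma\in\Sigma_\infty$; this $m$ lies in the box. For each label $i$ with an $\omega_i$ fix a type $\sigma(i)\in\Sigma_\infty$ containing label $i$, and a vertex of label $i$ in it. Number the vertices of $F'$. If the $h$-th vertex was mapped to $\omega_i$, re-map it to the chosen label-$i$ vertex in the $h$-th copy of $\sigma(i)$. Two vertices that were both mapped to $\omega_i$ are non-adjacent; they now lie on distinct vertices of equal label in different pieces, joined by a white edge. Two vertices mapped to $\omega_i$ and $\omega_j$ with $i\ne j$ now lie in different pieces with different labels, joined in gray as before. By the definitions every other pair sees an edge of the same color as before, or is unchanged. So $F'$ embeds in $K(\pi,m)$, although $m\in D_\pi$. Contradiction.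

**Step 6: the limit CRG is at least as good.** *Let $p\in[a,\frac12)$, let $K=K(\pi,m)\in\mathcal K(\mathcal H)$ be $p$-core with $m_\sigma\ne1$ for all $\sigma$, and let $m\le M$ for one of the boxes. Then $f_{K(\pi,M)}(p)\le f_K(p)$.*

Let $x$ be the optimal vector of $K$ and $M_K=M_K(p)$. Define $y$ on $K(\pi,M)$: keep $x$ on the $w$ white vertices, on $R'$ and on the copies of types $\sigma\notin\Sigma_\infty$, put $0$ on surplus copies, and give $\omega_i$ the total $x$-weight of all label-$i$ vertices in copies of types in $\Sigma_\infty$. Then $y\ge0$ and $\sum y=1$. Compare the quadratic forms pair by pair. A label-$i$ vertex in a copy of a type in $\Sigma_\infty$ has the same color of edge as $\omega_i$ to each white vertex, each $r\in R'$ and each vertex of a copy of a finite type. Two vertices with labels $i,j$ in different copies of types in $\Sigma_\infty$ have entry $0$ if $i\ne j$, like the gray edge $\omega_i\omega_j$, and entry $p$ if $i=j$, like the diagonal entry of the white vertex $\omega_i$. So all pairs contribute equally, except pairs (including equal ones) inside one copy $S$ of a type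 in $\Sigma_\infty$. Therefore
$$y^TM_{K(\pi,M)}(p)\,y=x^TM_Kx-\sum_Sq_S,\qquad q_S=\sum_{u,u'\in S}(M_K)_{uu'}x_ux_{u'}-p\sum_i\Big(\sum_{u\in S,\ \text{label }i}x_u\Big)^2,$$
summed over the copies $S$ of types in $\Sigma_\infty$.

We claim $q_S>0$. Since $S$ exists and $m_\sigma\ne1$, we have $m_\sigma\ge2$, so there is another copy $S'$ of the same type. Swapping $S$ and $S'$ is an automorphism of $K$, because adjacency to everything outside depends only on labels. By uniqueness of $x$ (Lemma 1(1)), $x$ agrees on $S$ and $S'$. Let $d=x$ on $S$, $-x$ on $S'$, and $0$ elsewhere. Then $\sum d_v=0$, and $d\ne0$ as $x>0$. Pairs between $S$ and $S'$ have entry $p$ if the labels agree and $0$ otherwise, so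
$$d^TM_Kd=2\sum_{u,u'\in S}(M_K)_{uu'}x_ux_{u'}-2p\sum_i\Big(\sum_{u\in S,\ \text{label }i}x_u\Big)^2=2q_S,$$
and $d^TM_Kd>0$ by Lemma 1(1). Hence $f_{K(\pi,M)}(p)\le y^TM_{K(\pi,M)}(p)y\le x^TM_Kx=f_K(p)$.

**Step 7: conclusion.** Let $p\in[a,\frac12)$. By the Marchant–Thomason theorem and passage to a core, $\mathrm{ed}_{\mathcal H}(p)=f_K(p)$ for some $p$-core $K\in\mathcal K(\mathcal H)$. By Step 4, $K\cong K(\pi,m)$ with $\pi\in\Pi$ and all $m_\sigma\ne1$, and $m\in D_\pi$ lies in some box, with upper corner $M$, say. This box is not discarded, since $K$ has a vertex. By Steps 5 and 6,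
$$\mathrm{ed}_{\mathcal H}(p)\le f_{K(\pi,M)}(p)\le f_K(p)=\mathrm{ed}_{\mathcal H}(p).$$
So the finite set of all $K(\pi,M)$, with $\pi\in\Pi$ and one for each box of $D_\pi$, computes $\mathrm{ed}_{\mathcal H}$ on $[a,\frac12)$. At $p=\frac12$ the cores have only gray edges by Lemma 1(2), hence fewer than $s$ vertices, and there are finitely many of them. On $(\frac12,1-a]$ apply the result for $[a,\frac12)$ to $\mathrm{co}\mathcal H$ and use Fact 3. Altogether finitely many CRGs of $\mathcal K(\mathcal H)$ compute $\mathrm{ed}_{\mathcal H}$ on $[a,1-a]$.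

Given a point of $(\frac14,\frac34)$, choose $a\in(\frac14,\frac12)$ such that the point lies in $(a,1-a)$; so it is not an accumulation point. By Theorem 1, $\frac14$ and $\frac34$ can both be accumulation points of one property, so the interval cannot be enlarged at either end, even for a single property. $\blacksquare$
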